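# Line bundles on quiver Grassmannians of minimal dimension and the multigraded Plücker algebra

## 1. Quivers, projectives and injectives, quiver Grassmannians, Plücker algebras

We work over $\mathbb C$. Each definition comes with an example, and the quiver $1\to 2$ will accompany us for a while.

**Quivers and representations.** A quiver $Q$ is a finite directed graph with vertex set $Q_0$ and arrow set $Q_1$; an arrow $\alpha$ goes from $s(\alpha)$ to $t(\alpha)$. It is *acyclic* if it has no oriented cycle, and *Dynkin* if its underlying graph is of type $ADE$, with arbitrary orientation. A representation $M$ consists of finite-dimensional spaces $M_i$ and linear maps $M_\alpha:M_{s(\alpha)}\to M_{t(\alpha)}$. Its dimension vector is $\dim M=(\dim M_i)_i$. For fixed spaces $M_i=\mathbb C^{d_i}$, the representations form the vector space $\mathrm{Rep}_{\mathbf d}=\bigoplus_\alpha \mathrm{Hom}(\mathbb C^{d_{s(\alpha)}},\mathbb C^{d_{t(\alpha)}})$.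

*Example.* For $A_2$, the quiver $1\xrightarrow{\alpha}2$, a representation is one linear map $M_\alpha:M_1\to M_2$.

**Projectives and injectives.** Let $Q$ be acyclic. The representation $P_i$ has at vertex $j$ the space with basis the paths $i\to j$ (including the trivial path if $j=i$), and an arrow acts by prolonging paths. The representation $I_i$ has at $j$ the dual of the span of the paths $j\to i$; an arrow $j\to k$ acts by the transpose of "precompose a path $k\to i$ with the arrow". The $P_i$ are the indecomposable projectives and the $I_i$ the indecomposable injectives, and $\mathrm{Hom}(P_i,M)=M_i$.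

For $p,q\in\mathbb Z_{\ge0}^{Q_0}$ put
$$P=\bigoplus_iP_i^{p_i},\quad I=\bigoplus_iI_i^{q_i},\quad a=\dim P,\quad b=\dim I,\quad \mathbf d=a+b.$$
A nontrivial path ending at $i$ has a last arrow, and a nontrivial path starting at $i$ has a first arrow. Sorting paths accordingly gives
$$a_i=p_i+\sum_{t(\alpha)=i}a_{s(\alpha)},\qquad b_i=q_i+\sum_{s(\alpha)=i}b_{t(\alpha)}.\tag{1}$$

*Example.* For $1\to2$ and $p=q=(1,1)$: $\dim P_1=(1,1)$, $\dim P_2=(0,1)$, so $a=(1,2)$; $\dim I_1=(1,0)$, $\dim I_2=(1,1)$, so $b=(2,1)$ and $\mathbf d=(3,3)$. For $1\to2\to3$ and $p=q=(1,1,1)$: $a=(1,2,3)$, $b=(3,2,1)$, $\mathbf d=(4,4,4)$.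

**Euler form.** Put $\langle x,y\rangle=\sum_ix_iy_i-\sum_\alpha x_{s(\alpha)}y_{t(\alpha)}$. The textbook fact is $\langle\dim A,\dim B\rangle=\dim\mathrm{Hom}(A,B)-\dim\mathrm{Ext}^1(A,B)$. Set $D:=\langle a,b\rangle$. Inserting (1) into the sum over arrows, grouped by source or by target, gives
$$D=\sum_ia_ib_i-\sum_ia_i(b_i-q_i)=\sum_ia_iq_i,\qquad D=\sum_ia_ib_i-\sum_ib_i(a_i-p_i)=\sum_ip_ib_i.\tag{2}$$

*Example.* For $1\to2$ with $p=q=(1,1)$: $D=1\cdot2+2\cdot1-1\cdot1=3=a_1+a_2$.

**Quiver Grassmannian.** For $M\in\mathrm{Rep}_{\mathbf d}$, $\mathrm{Gr}_{\dim P}(M)$ is the set of subrepresentations $N\subset M$ with $\dim N=a$, that is, of tuples of subspaces $N_i\subset M_i$ with $\dim N_i=a_i$ and $M_\alpha(N_{s(\alpha)})\subset N_{t(\alpha)}$ for all $\alpha$. We regard it as a *reduced* projective variety, closed in $X=\prod_i\mathrm{Gr}_{a_i}(\mathbb C^{d_i})$.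

*Example.* For $1\to2$, a point is a line $N_1=\mathbb Cx\subset\mathbb C^3$ and a plane $N_2=\ker\phi\subset\mathbb C^3$ with $\phi(M_\alpha x)=0$. So $\mathrm{Gr}_{\dim P}(M)\subset X=\mathbb P^2\times(\mathbb P^2)^*$ is the zero set of one bilinear form $B(x,\phi)=\phi(M_\alpha x)$. If $M_\alpha$ is the identity, this is the variety of complete flags in $\mathbb C^3$.

**Line bundles.** Let $\mathcal O_i(m)$ be the pullback of $\mathcal O(m)$ under the Plücker embedding $\mathrm{Gr}_{a_i}(M_i)\subset\mathbb P(\Lambda^{a_i}M_i)$. For $\mathbf m\in\mathbb Z^{Q_0}$ let $\mathcal O(\mathbf m)=\boxtimes_i\mathcal O_i(m_i)$ on $X$, and denote restrictions by the same symbol.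

*Example.* For $1\to2$ this is $\mathcal O(m_1,m_2)$ on $\mathbb P^2\times(\mathbb P^2)^*$. The Plücker coordinates $\Delta_{23},-\Delta_{13},\Delta_{12}$ of a plane spanned by $u,v$ are the coordinates of the functional $\phi(w)=\det(u,v,w)$ cutting it out.

**Multigraded Plücker algebra.** Let $\Delta^{(i)}_J$ ($J\subset[d_i]$, $|J|=a_i$) be the Plücker coordinates, and let $\mathcal I(M)\subset\mathbb C[\Delta^{(i)}_J]$ be the multihomogeneous ideal of all polynomials vanishing on $\mathrm{Gr}_{\dim P}(M)$. Put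
$$\mathrm{Pl}(M)=\mathbb C[\Delta^{(i)}_J]/\mathcal I(M)=\bigoplus_{\mathbf m\in\mathbb Z^{Q_0}_{\ge0}}\mathrm{Pl}_{\mathbf m}(M),$$
where $\mathrm{Pl}_{\mathbf m}(M)$ is spanned by the monomials with $m_i$ factors of type $\Delta^{(i)}$ for each $i$.

*Example.* For $1\to2$ and $M_\alpha=\mathrm{id}$, $\mathrm{Pl}(M)=\mathbb C[x_1,x_2,x_3,y_1,y_2,y_3]/(x_1y_1+x_2y_2+x_3y_3)$ (justified in Section 3), so $\dim\mathrm{Pl}_{(1,1)}(M)=9-1=8$.

**Minimal dimension.** $\mathrm{Gr}_{\dim P}(M)$ is *of minimal dimension* if its dimension is the smallest value of $\dim\mathrm{Gr}_{\dim P}(M')$ over $M'\in\mathrm{Rep}_{\mathbf d}$.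

*Example.* For $1\to2$: if $M_\alpha\neq0$, then $B\ne0$ and the dimension is $3$; if $M_\alpha=0$, we get all of $X$, of dimension $4$. So minimal dimension means $M_\alpha\ne0$.

## 2. Sections of $\mathcal O(\mathbf m)$ against monomials in Plücker coordinates

Every polynomial of multidegree $\mathbf m$ in the Plücker coordinates gives a section of $\mathcal O(\mathbf m)$ on $\mathrm{Gr}_{\dim P}(M)$. Are these all the sections, and does $\mathcal O(\mathbf m)$ have higher cohomology? The following is posed as a conjecture in Stanislav Fedotov and Evgeny Feigin, "PrIncipal quiver Grassmannians: conjectures", arXiv:2512.09731 (2025).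

**Conjecture.** Let $Q$ be Dynkin, $P=\bigoplus_iP_i$ and $I=\bigoplus_jI_j$ (so $p_i=q_i=1$ for all $i$). Then for any $M$ such that $\mathrm{Gr}_{\dim P}(M)$ is of minimal dimension, and all $\mathbf m\in\mathbb Z_{\ge0}^{Q_0}$,
$$\dim H^0(\mathrm{Gr}_{\dim P}(M),\mathcal O(\mathbf m))=\dim\mathrm{Pl}_{\mathbf m}(M),\qquad H^{>0}(\mathrm{Gr}_{\dim P}(M),\mathcal O(\mathbf m))=0.\tag{3}$$

The conjecture is true, and we shall prove it. Note the range of $M$: the variety may be reducible and singular, and only its dimension is controlled.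

## 3. One vertex and one arrow, by hand

**One vertex.** Here $a=b=1$, $\mathbf d=2$, and the quiver Grassmannian is $\mathbb P^1$. Then $\mathrm{Pl}_m=\mathbb C[x,y]_m=H^0(\mathbb P^1,\mathcal O(m))$, and $H^1(\mathbb P^1,\mathcal O(m))=0$ for $m\ge-1$.

**One arrow.** For $1\to2$ let $M_\alpha\ne0$. After a choice of bases, $B=x_1y_1+\dots+x_ry_r$ with $r=\mathrm{rk}\,M_\alpha$. For $r=2,3$ it is irreducible; for $r=1$ it is $x_1y_1$. In all cases it is squarefree.

*The ideal is $(B)$.* Let $f$ be bihomogeneous and vanish on the Grassmannian. Then $f$ vanishes at all $(x,y)\in\mathbb C^6$ with $B=0$, $x\neq0$, $y\ne0$. These points are dense in the hypersurface $\{B=0\}\subset\mathbb C^6$, because each of its components has dimension $5$ while $\{x=0\}$ and $\{y=0\}$ have dimension $3$. So $f$ vanishes on the hypersurface, and $B$ divides $f$ since $B$ is squarefree. Hence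
$$\dim\mathrm{Pl}_{\mathbf m}(M)=\binom{m_1+2}2\binom{m_2+2}2-\binom{m_1+1}2\binom{m_2+1}2 .$$

*The cohomology.* Since $B$ is squarefree, the scheme $Z=\{B=0\}$ is reduced, so it is the quiver Grassmannian. In
$$0\to\mathcal O(m_1-1,m_2-1)\xrightarrow{B}\mathcal O(m_1,m_2)\to\mathcal O_Z(m_1,m_2)\to0$$
the first two sheaves have no higher cohomology, because all degrees are $\ge-1$ and $H^{>0}(\mathbb P^2,\mathcal O(n))=0$ for $n\ge-1$. So $H^{>0}(Z,\mathcal O(\mathbf m))=0$, and $H^0$ has the dimension displayed above. The conjecture holds for this quiver.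

Two things happened: a resolution of $\mathcal O_Z$ on $X$ had manageable cohomology, and the equation defined a *reduced* scheme. Each needs a replacement in general, and the two replacements are independent.

## 4. The zero scheme $Z(M)$ and the statements

From now on $Q$ is finite and acyclic, $p,q$ are arbitrary, and "Dynkin" is assumed only where stated. On $X$ let $\mathcal S_i\subset\mathcal O^{d_i}$ be the tautological subbundle (rank $a_i$) and $\mathcal Q_i$ the quotient (rank $b_i$). Then $\mathcal O_i(1)=\det\mathcal S_i^\vee\cong\det\mathcal Q_i$.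

**The scheme $Z(M)$.** The composites $\mathcal S_{s(\alpha)}\to\mathcal O^{d_{s(\alpha)}}\xrightarrow{M_\alpha}\mathcal O^{d_{t(\alpha)}}\to\mathcal Q_{t(\alpha)}$ form a section of
$$E=\bigoplus_{\alpha\in Q_1}\mathcal Hom(\mathcal S_{s(\alpha)},\mathcal Q_{t(\alpha)}),\qquad \dim X-\mathrm{rk}\,E=\sum_ia_ib_i-\sum_\alpha a_{s(\alpha)}b_{t(\alpha)}=D.$$
Let $Z=Z(M)$ be its scheme-theoretic zero locus. Its points are the subrepresentations of dimension $a$, so $Z_{\mathrm{red}}=\mathrm{Gr}_{\dim P}(M)$. The same construction gives a scheme structure on $\mathrm{Gr}_e(M)$ for any $M$ and any $e$.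

*Example.* For $1\to2$, $E=\mathcal O(1,1)$ and the section is $B$.

**Theorem 1.** The conjecture holds.

**Theorem 2.** Let $Q$ be finite acyclic and $p,q\in\mathbb Z_{\ge0}^{Q_0}$ arbitrary.

1. The minimal value of $\dim Z(M)$ over $M\in\mathrm{Rep}_{\mathbf d}$ is $D$.
2. If $\dim Z(M)=D$ and $m_i\ge-\min(p_i,q_i)$ for all $i$, then $H^{>0}(Z,\mathcal O(\mathbf m))=0$ and $H^0(X,\mathcal O(\mathbf m))\to H^0(Z,\mathcal O(\mathbf m))$ is surjective. In particular all $H^j(Z,\mathcal O(\mathbf m))$ vanish if moreover some $m_i<0$.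
3. If $Q$ is Dynkin, every quiver Grassmannian $\mathrm{Gr}_e(M)$ (any $M$, any $e$), with its scheme structure, is generically reduced. If $\dim Z(M)=D$, then $Z(M)$ is reduced.
4. Let $Q$ be Dynkin and $h(\mathbf m)=\sum_k(-1)^k\chi(X,\Lambda^kE^\vee\otimes\mathcal O(\mathbf m))$. Then $\mathrm{Gr}_{\dim P}(M)$ has minimal dimension if and only if $\dim\mathrm{Pl}_{\mathbf m}(M)=h(\mathbf m)$ for all $\mathbf m\in\mathbb Z_{\ge0}^{Q_0}$.
5. Let $Q$ be Dynkin, $p_i=q_i=1$ for all $i$, and $\dim Z=D$. Then $\mathrm{Gr}_{\dim P}(M)$ is connected, and it is arithmetically Gorenstein (in particular arithmetically Cohen–Macaulay) in the Segre–Plücker embedding given by $\mathcal O(1,\dots,1)$, with dualizing sheaf $\mathcal O(-2,\dots,-2)$.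
6. "Dynkin" cannot be replaced by "acyclic" in the last statement of part 3, nor in part 4.

## 5. The smallest dimension is $D=\langle a,b\rangle$

**Step 1: tangent spaces.** We need them here for an upper bound on a dimension, and again in Section 10. Let $N\in Z=\mathrm{Gr}_e(M)$ for any $M,e$, and let $L=M/N$. A tangent vector of the product of Grassmannians at $N$ is $\psi=(\psi_i)$ with $\psi_i\in\mathrm{Hom}(N_i,L_i)$. With linear lifts $\tilde\psi_i:N_i\to M_i$, it corresponds to the $\mathbb C[\epsilon]$-submodules $N_{i,\epsilon}$ generated by all $n+\epsilon\tilde\psi_i(n)$. It is tangent to $Z$ iff $M_\alpha N_{s(\alpha),\epsilon}\subset N_{t(\alpha),\epsilon}$ for all $\alpha$. For $n\in N_{s(\alpha)}$,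
$$M_\alpha(n+\epsilon\tilde\psi_{s(\alpha)}n)-\big(M_\alpha n+\epsilon\tilde\psi_{t(\alpha)}M_\alpha n\big)=\epsilon\big(M_\alpha\tilde\psi_{s(\alpha)}n-\tilde\psi_{t(\alpha)}M_\alpha n\big).$$
The subtracted element lies in $N_{t(\alpha),\epsilon}$, and $\epsilon u\in N_{t(\alpha),\epsilon}$ iff $u\in N_{t(\alpha)}$. So the condition is $L_\alpha\psi_{s(\alpha)}=\psi_{t(\alpha)}N_\alpha$, that is,
$$T_NZ=\mathrm{Hom}_Q(N,M/N).\tag{4}$$

**Step 2: all $Z(M)$ in one family.** The purpose is to compare different $M$. Let $Y=\{(N,M)\in X\times\mathrm{Rep}_{\mathbf d}: M_\alpha N_{s(\alpha)}\subset N_{t(\alpha)}\ \text{for all }\alpha\}$. For fixed $N$ the conditions say that $M$ lies in the kernel of the surjective linear map $\mathrm{Rep}_{\mathbf d}\to\bigoplus_\alpha\mathrm{Hom}(N_{s(\alpha)},M_{t(\alpha)}/N_{t(\alpha)})$. Hence $Y$ is a vector bundle over $X$ of rank $\dim\mathrm{Rep}_{\mathbf d}-\mathrm{rk}\,E$, so it is irreducible of dimension $\dim\mathrm{Rep}_{\mathbf d}+D$. The projection $\pi:Y\to\mathrm{Rep}_{\mathbf d}$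 is proper, with fiber $Z(M)$ over $M$.

**Step 3: one point with small fiber.** We show that $\pi$ is surjective. At the point $P\subset P\oplus I$ of $Y$, the fiber has tangent space $\mathrm{Hom}(P,I)$ by (4). Its dimension is $\langle a,b\rangle=D$, since $\mathrm{Ext}^1(P,I)=0$. So the fiber has local dimension $\le D$ there. The local fiber dimension is upper semicontinuous on $Y$, so it is $\le D$ on a nonempty open subset, and therefore $\dim\overline{\pi(Y)}\ge\dim Y-D=\dim\mathrm{Rep}_{\mathbf d}$. Since $\pi$ is proper, $\pi(Y)$ is closed, so $\pi$ is surjective.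

**Step 4: conclusion.** Every $Z(M)$ is nonempty and is cut out locally by $\mathrm{rk}\,E$ equations in $X$, so all its components have dimension $\ge\dim X-\mathrm{rk}\,E=D$. A general fiber of the surjective map $\pi$ has dimension $\dim Y-\dim\mathrm{Rep}_{\mathbf d}=D$. So the minimum is $D$. This proves part 1 of Theorem 2. $\square$

**Consequence.** Suppose $\dim Z(M)=D$. Then $Z$ has codimension $\mathrm{rk}\,E$ everywhere in the smooth variety $X$. In a regular local ring, $r$ elements generating an ideal of height $r$ form a regular sequence. So the section of $E$ is regular, the Koszul complex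
$$0\to\Lambda^{\mathrm{rk}E}E^\vee\to\dots\to\Lambda^2E^\vee\to E^\vee\to\mathcal O_X\to\mathcal O_Z\to0\tag{5}$$
is exact, and $Z$ is a local complete intersection, hence Cohen–Macaulay.

## 6. A Koszul term with higher cohomology in type $A_3$

For $1\to2$, (5) is the short exact sequence of Section 3, and there every term twisted by $\mathcal O(\mathbf m)$, $\mathbf m\ge0$, had no higher cohomology. The natural first attempt is to prove this in general:
$$H^r(X,\Lambda^kE^\vee\otimes\mathcal O(\mathbf m))=0\quad\text{for all }r>0\text{ and all }k\ ?$$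
This is false already for $1\xrightarrow{\alpha}2\xrightarrow{\beta}3$ with $p=q=(1,1,1)$ and $\mathbf m=(1,0,1)$. Here $X=\mathbb P^3\times\mathrm{Gr}_2(\mathbb C^4)\times(\mathbb P^3)^*$ and $E^\vee=\mathcal S_1\otimes\mathcal Q_2^\vee\oplus\mathcal S_2\otimes\mathcal Q_3^\vee$. The term $\Lambda^2E^\vee\otimes\mathcal O(1,0,1)$ contains the summand
$$\mathcal S_1(1)\boxtimes(\mathcal S_2\otimes\mathcal Q_2^\vee)\boxtimes\mathcal Q_3^\vee(1)=\mathcal O\boxtimes\Omega^1_{\mathrm{Gr}_2(\mathbb C^4)}\boxtimes\mathcal O,$$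
because $\mathcal S_1=\mathcal O_1(-1)$ and $\mathcal Q_3=\mathcal O_3(1)$. Since $H^1(\mathrm{Gr}_2(\mathbb C^4),\Omega^1)=\mathbb C$, this term has nonzero $H^1$.

One cannot argue this class away. On $Z$ we have $M_\beta M_\alpha N_1\subset N_3$, so with $N_1=\mathbb Cx$ and $N_3=\ker\phi$ the section $\phi(M_\beta M_\alpha x)$ of $\mathcal O(1,0,1)$ vanishes on $Z$, and it is nonzero on $X$ when $M_\beta M_\alpha\neq0$. But the term $k=1$ does not see this relation: $E^\vee(1,0,1)=\mathcal Q_2^\vee\boxtimes\mathcal O_3(1)\oplus\mathcal O_1(1)\boxtimes\mathcal S_2$ has no cohomology at all, since $\mathcal Q_2^\vee$ and $\mathcal S_2$ have none on $\mathrm{Gr}_2(\mathbb C^4)$.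

So nonzero higher cohomology must be tolerated. The class found above sits in degree $r=1$ of the term $k=2$, and what the argument really needs is weaker:
$$H^r(X,\Lambda^kE^\vee\otimes\mathcal O(\mathbf m))=0\quad\text{whenever } r>k,\text{ and whenever } r=k>0.$$
Each cohomology degree at a vertex will be bounded by *two* numbers, the number of boxes carried by the outgoing arrows and the number carried by the incoming ones. Equality everywhere would be a circulation on an acyclic quiver. The recursions (1) are exactly what makes the bounds valid.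

## 7. Bott's theorem and a count of integers in an interval

**Schur functors.** A partition $\lambda$ with at most $N$ parts has a Schur functor $S_\lambda$ on vector spaces or bundles of rank $N$; $|\lambda|$ is its number of boxes and $\lambda'$ its transpose. For a nonincreasing $\gamma\in\mathbb Z^N$ one sets $S_\gamma(V)=S_{\gamma+(c^N)}(V)\otimes(\det V)^{-c}$ for $c\gg0$. *Example:* $S_{(k)}=\mathrm{Sym}^k$, $S_{(1^k)}=\Lambda^k$, $S_{(0,\dots,0,-1)}(V)=V^\vee$. In general $S_\mu(V)=S_{(-\mu_N,\dots,-\mu_1)}(V^\vee)$.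

**Bott's theorem** (Weyman, *Cohomology of Vector Bundles and Syzygies*, Cor. 4.1.9). On $\mathrm{Gr}_a(\mathbb C^n)$, $n=a+b$, let $F=S_\gamma(\mathcal S^\vee)\otimes S_\nu(\mathcal Q^\vee)$, $\rho=(n,n-1,\dots,1)$ and $\eta=(\gamma,\nu)+\rho$. If $\eta$ has repeated entries, all cohomology of $F$ vanishes. Otherwise it is concentrated in the degree $\ell=\#\{i<j:\eta_i<\eta_j\}$.

*Example.* $\Omega^1=\mathcal S\otimes\mathcal Q^\vee$ has $\gamma=(0,\dots,0,-1)$, $\nu=(1,0,\dots,0)$. Around the boundary, $\eta_a=-1+(b+1)=b$ and $\eta_{a+1}=1+b$. There is one inversion, so $\ell=1$. For $\mathcal Q^\vee$ alone, $\eta_a=\eta_{a+1}=b+1$, and there is no cohomology.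

**Lemma 3.** Let $a,b\ge0$ and $m$ be integers. Let $\mu$ be a partition with at most $a$ parts and $\nu$ a partition with at most $b$ parts, with $\mu_1\le b+m$ and $\nu_1\le a+m$ (each condition being void when $a=0$, resp. $b=0$). On $G=\mathrm{Gr}_a(\mathbb C^{a+b})$ consider $F=S_\mu(\mathcal S)\otimes S_\nu(\mathcal Q^\vee)\otimes\mathcal O(m)$. Then $H^*(G,F)$ is nonzero in at most one degree $\ell$, and in that case $\ell\le|\mu|$ and $\ell\le|\nu|$.

*Proof.* If $a=0$ or $b=0$, then $G$ is a point and $\ell=0$. Let $a,b\ge1$.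

**Step 1: turn Bott's theorem into two interlaced sets.** Since $\mathcal O(1)=\det\mathcal S^\vee$, we have $F=S_\gamma(\mathcal S^\vee)\otimes S_\nu(\mathcal Q^\vee)$ with $\gamma=(m-\mu_a,\dots,m-\mu_1)$. The entry of $\eta$ at position $a+1-p$ is $m-\mu_p+b+p$, and the entry at position $a+r$ is $\nu_r+b-r+1$. Put
$$x_p=\mu_p-p-m\quad(1\le p\le a),\qquad z_r=r-1-\nu_r\quad(1\le r\le b).\tag{6}$$
These entries are then $b-x_p$ and $b-z_r$. Clearly $x_1>\dots>x_a$ and $z_1<\dots<z_b$, so each of the two blocks of $\eta$ is strictly decreasing. Hence $\eta$ has no repetition iff $x_p\ne z_r$ for all $p,r$, and then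
$$\ell=\#\{(p,r):x_p>z_r\}.$$
From now on assume there is no repetition.

**Step 2: all these integers lie in one interval.** This is where the hypotheses enter. We have $x_p\le x_1=\mu_1-1-m\le b-1$ and $z_r\le z_b\le b-1$; also $x_p\ge x_a\ge-a-m$ and $z_r\ge z_1=-\nu_1\ge-a-m$. So all $x_p$ and $z_r$ lie in $[-a-m,\,b-1]$.

**Step 3: $\ell\le|\nu|$, by counting above $z_r$.** Let $c_r=\#\{p:x_p>z_r\}$. The integers $z_{r+1},\dots,z_b$ and the $x_p$ with $x_p>z_r$ are distinct and lie in $(z_r,b-1]$. So $(b-r)+c_r\le b-1-z_r=b-r+\nu_r$, i.e. $c_r\le\nu_r$. Summing over $r$ gives $\ell\le|\nu|$.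

**Step 4: $\ell\le|\mu|$, by counting below $x_p$.** Let $e_p=\#\{r:z_r<x_p\}$. The integers $x_{p+1},\dots,x_a$ and the $z_r$ with $z_r<x_p$ are distinct and lie in $[-a-m,x_p-1]$. So $(a-p)+e_p\le x_p+a+m=\mu_p-p+a$, i.e. $e_p\le\mu_p$. Summing over $p$ gives $\ell\le|\mu|$. $\square$

*Examples.* For $a=b=2$, $m=0$, $\mu=\nu=(2,1)$ we get $x=(1,-1)$, $z=(-2,0)$. Three pairs satisfy $x_p>z_r$, so $\ell=3=|\mu|=|\nu|$, and both bounds are attained. The hypotheses matter: for $\mu=\nu=0$ and $m=-a-b$ (with $a,b\ge1$), $F$ is the canonical bundle and $\ell=ab>0$; here $\mu_1\le b+m$ reads $0\le-a$ and fails.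

## 8. Boxes on arrows: cohomology of $\Lambda^kE^\vee\otimes\mathcal O(\mathbf m)$

**Proposition 4.** If $m_i\ge-\min(p_i,q_i)$ for all $i$, then $H^r(X,\Lambda^kE^\vee\otimes\mathcal O(\mathbf m))=0$ whenever $r>k$, and also whenever $r=k>0$.

*Proof.* **Step 1: split into pieces, one factor per vertex.** We have $E^\vee=\bigoplus_\alpha\mathcal S_{s(\alpha)}\otimes\mathcal Q_{t(\alpha)}^\vee$. The exterior power of a direct sum is the sum of tensor products of exterior powers. In characteristic $0$ the Cauchy formula reads $\Lambda^k(A\otimes B)=\bigoplus_{|\lambda|=k}S_\lambda A\otimes S_{\lambda'}B$. Collecting the factors that live at the same vertex,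
$$\Lambda^kE^\vee=\bigoplus_{(\lambda_\alpha),\,\sum|\lambda_\alpha|=k}\ \boxtimes_i\Big(\bigotimes_{s(\alpha)=i}S_{\lambda_\alpha}(\mathcal S_i)\otimes\bigotimes_{t(\alpha)=i}S_{\lambda_\alpha'}(\mathcal Q_i^\vee)\Big),\tag{7}$$
where $\lambda_\alpha$ has at most $a_{s(\alpha)}$ rows and at most $b_{t(\alpha)}$ columns. Decompose the factor at $i$ into summands $S_{\mu^i}(\mathcal S_i)\otimes S_{\nu^i}(\mathcal Q_i^\vee)$. Comparing degrees,
$$|\mu^i|=\sum_{s(\alpha)=i}|\lambda_\alpha|,\qquad|\nu^i|=\sum_{t(\alpha)=i}|\lambda_\alpha|.\tag{8}$$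

**Step 2: check the hypotheses of Lemma 3.** Every weight of $S_\lambda(\mathbb C^N)$ has coordinates $\le\lambda_1$. Since $\mu^i$ is a weight of $\bigotimes_{s(\alpha)=i}S_{\lambda_\alpha}$, its first coordinate is at most the sum of the numbers $(\lambda_\alpha)_1\le b_{t(\alpha)}$. The first coordinate of $\nu^i$ is likewise at most the sum of the numbers $(\lambda'_\alpha)_1\le a_{s(\alpha)}$. By (1),
$$\mu^i_1\le\sum_{s(\alpha)=i}b_{t(\alpha)}=b_i-q_i\le b_i+m_i,\qquad\nu^i_1\le\sum_{t(\alpha)=i}a_{s(\alpha)}=a_i-p_i\le a_i+m_i.$$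
So Lemma 3 applies at each vertex, with $m=m_i$.

**Step 3: $\ell\le k$.** By Künneth, a summand of $\Lambda^kE^\vee\otimes\mathcal O(\mathbf m)$ with nonzero cohomology has it only in degree $\ell=\sum_i\ell_i$, with $\ell_i\le\min(|\mu^i|,|\nu^i|)$. Each arrow has one source and one target, so $\sum_i|\mu^i|=\sum_i|\nu^i|=k$ by (8). Hence $\ell\le k$.

**Step 4: $\ell=k$ forces $k=0$.** If $\ell=k$, all the inequalities are equalities: $\ell_i=|\mu^i|=|\nu^i|$ for all $i$. By (8), the numbers $|\lambda_\alpha|\ge0$ satisfy, at each vertex, that the sum over incoming arrows equals the sum over outgoing arrows. At a source of $Q$ the incoming sum is empty, so all outgoing values are $0$. Delete this source with its arrows; the remaining quiver is acyclic and still balanced, so we can repeat. Thus all $|\lambda_\alpha|=0$ and $k=0$. $\square$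

In the example of Section 6, $|\lambda_\alpha|=|\lambda_\beta|=1$. Vertex $2$ attains equality, $\ell_2=|\mu^2|=|\nu^2|=1$, but vertex $1$ has $|\mu^1|=1$ and $|\nu^1|=0$, so $\ell_1=0$. The unbalanced ends of the quiver keep $\ell$ below $k$.

## 9. Vanishing on $Z$ and surjectivity of restriction

**Proof of Theorem 2, part 2.** Let $\dim Z=D$ and $m_i\ge-\min(p_i,q_i)$.

**Step 1: cut the Koszul complex into short exact sequences.** Twist (5) by $\mathcal O(\mathbf m)$ and write $\Lambda_k=\Lambda^kE^\vee\otimes\mathcal O(\mathbf m)$, $R=\mathrm{rk}\,E$. For $k\ge1$ let $B_k\subset\Lambda_{k-1}$ be the image of $\Lambda_k$; in particular $B_{R+1}=0$. Put $B_0=\mathcal O_Z(\mathbf m)$. Exactness gives $0\to B_{k+1}\to\Lambda_k\to B_k\to0$ for $0\le k\le R$.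

**Step 2: $H^r(B_k)=0$ for all $r\ge k\ge1$.** We use descending induction on $k$, starting from $B_{R+1}=0$. In
$$H^r(\Lambda_k)\to H^r(B_k)\to H^{r+1}(B_{k+1})$$
the left group vanishes by Proposition 4 (as $r\ge k\ge1$) and the right one by induction (as $r+1\ge k+1$).

**Step 3: conclude at $k=0$.** The sequence is $0\to B_1\to\mathcal O_X(\mathbf m)\to\mathcal O_Z(\mathbf m)\to0$. Since $H^1(B_1)=0$, the map $H^0(X,\mathcal O(\mathbf m))\to H^0(Z,\mathcal O(\mathbf m))$ is onto. For $r>0$, $H^r(X,\mathcal O(\mathbf m))=0$ (Proposition 4, $k=0$) and $H^{r+1}(B_1)=0$, so $H^r(Z,\mathcal O(\mathbf m))=0$.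

**Step 4: negative twists.** If some $m_i<0$, then $p_i,q_i\ge1$, so $a_i,b_i\ge1$ and $\mathrm{Gr}_{a_i}(\mathbb C^{d_i})$ has positive dimension. So $H^0(\mathrm{Gr}_{a_i}(\mathbb C^{d_i}),\mathcal O(m_i))=0$, hence $H^0(X,\mathcal O(\mathbf m))=0$ by Künneth, and $H^0(Z,\mathcal O(\mathbf m))=0$ by surjectivity. $\square$

This settles the *scheme* $Z$, for every acyclic quiver. The conjecture concerns $Z_{\mathrm{red}}$, and Section 14 will show that for some acyclic quivers the two differ.

## 10. Tangent vectors with indecomposable image, and reducedness for Dynkin quivers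

To exclude nilpotents at general points, we want every tangent vector of $Z$ to be tangent to $Z_{\mathrm{red}}$, for instance by being the velocity of an honest curve in $Z$. Let $N\in Z=\mathrm{Gr}_e(M)$, $L=M/N$, $\varphi\in T_NZ=\mathrm{Hom}(N,L)$. If $\varphi$ lifts to a homomorphism $\tilde\varphi:N\to M$, the curve $(1+t\tilde\varphi)(N)$ does it for small $t$. But $\varphi$ need not lift. For $1\to2$ let $S_1,S_2$ be the simple representations, $M=P_1\oplus S_1$ and $N=S_2\oplus S_1$, with $S_2\subset P_1$. Then $L=P_1/S_2=S_1$, and $\varphi:N\to S_1\cong L$, the projection, is a tangent vector. A homomorphism $S_1\to M$ has image in the kernel of $M_\alpha$, which is the summand $S_1\subset N$, so no nonzero multiple of $\varphi$ lifts. Still there is a curve: $\mathrm{Gr}_{(1,1)}(M)$ consists of all lines $N_1\subset M_1=\mathbb C^2$ with $N_2=M_2$, so it is $\mathbb P^1$. What helps is to divide by $\ker\varphi=S_2$ first: in $M/S_2=S_1\oplus S_1$ everything splits.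

**Proposition 5.** Let $Q$ be Dynkin, $M$ any representation, $e$ any dimension vector, $Z=\mathrm{Gr}_e(M)$ with its scheme structure. Then $T_N(Z_{\mathrm{red}})=T_NZ$ for every closed point $N\in Z$. Consequently $Z$ is regular at each smooth point of $Z_{\mathrm{red}}$. In particular $Z$ is generically reduced.

*Proof.* **Step 1: reduction to indecomposable images.** $T_N(Z_{\mathrm{red}})$ is a linear subspace of $T_NZ=\mathrm{Hom}(N,L)$, so it suffices to treat a spanning set. Let $\varphi\ne0$ have image $J=\bigoplus_rJ_r$ with $J_r$ indecomposable and projections $\epsilon_r\in\mathrm{End}(J)$. Then $\varphi=\sum_r\varphi_r$, where $\varphi_r:N\twoheadrightarrow J\xrightarrow{\epsilon_r}J\hookrightarrow L$ has image $J_r$. So maps with indecomposable image span.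

**Step 2: split an extension of $J$ by $J$.** Let $J=\mathrm{im}\,\varphi$ be indecomposable, $K=\ker\varphi\subset N$, let $M_J\subset M$ be the preimage of $J\subset L$, and $T=M_J/K$. Since $M_J/N=J$, there is an exact sequence
$$0\to N/K\to T\to J\to0,\qquad\bar\varphi:N/K\xrightarrow{\ \sim\ }J .$$
By Gabriel's theorem an indecomposable representation of a Dynkin quiver satisfies $\mathrm{End}(J)=\mathbb C$ and $\langle\dim J,\dim J\rangle=1$. Hence $\dim\mathrm{Ext}^1(J,J)=1-1=0$, and the sequence splits. Let $\sigma:J\to T$ be a section.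

**Step 3: a curve of subrepresentations.** For $t\in\mathbb C$ the map $x\mapsto x+t\sigma\bar\varphi(x)$ from $N/K$ to $T$ is a homomorphism. It is injective: modulo $N/K$ it is $t\bar\varphi$, which is injective for $t\ne0$, and for $t=0$ it is the inclusion. So its image is a subrepresentation of $T$ of dimension $\dim N/K$. Let $N_t\subset M_J\subset M$ be the preimage of this image. It is a subrepresentation with $\dim N_t=\dim K+\dim N/K=e$, and $N_0=N$.

**Step 4: the curve is algebraic, with velocity $\varphi$.** Choose linear lifts $\tilde\sigma_i:J_i\to(M_J)_i$ of $\sigma_i$. The linear map $N_i\to M_i$, $n\mapsto n+t\tilde\sigma_i\varphi_i(n)$, has image in $(N_t)_i$. It is injective: if $n+t\tilde\sigma_i\varphi_i(n)=0$, then modulo $N_i$ we get $t\varphi_i(n)=0$, so $t\tilde\sigma_i\varphi_i(n)=0$ and $n=0$. By dimension its image is $(N_t)_i$. So $t\mapsto N_t$ is a morphism $\mathbb A^1\to\prod_i\mathrm{Gr}_{e_i}(M_i)$ with all closed points in $Z$; since $\mathbb A^1$ is reduced, it factors through $Z_{\mathrm{red}}$.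 Its derivative at $0$ is $n\mapsto\tilde\sigma\varphi(n)\bmod N=\varphi(n)$. Hence $\varphi\in T_N(Z_{\mathrm{red}})$. With Step 1, $T_N(Z_{\mathrm{red}})=T_NZ$.

**Step 5: regularity at general points.** If $Z_{\mathrm{red}}$ is smooth at $N$, then $\dim T_NZ=\dim T_N(Z_{\mathrm{red}})=\dim\mathcal O_{Z_{\mathrm{red}},N}=\dim\mathcal O_{Z,N}$. So $\mathcal O_{Z,N}$ is regular, hence reduced. Smooth points of $Z_{\mathrm{red}}$ are dense. $\square$

**Proof of Theorem 2, part 3.** The first statement is Proposition 5. Let $\dim Z(M)=D$. By Section 5, $Z$ is Cohen–Macaulay, so the associated primes of its local rings are minimal primes. Suppose a local ring $A$ of $Z$ contains a nilpotent $f\ne0$. The nonzero submodule $Af\subset A$ has an associated prime $\mathfrak p$, which is associated to $A$, hence minimal, and $f\ne0$ in $A_{\mathfrak p}$. But $A_{\mathfrak p}$ is the local ring of $Z$ at the generic point of a component, which is reduced by Proposition 5. This is a contradiction, so $Z$ is reduced. $\square$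

## 11. Plücker monomials give all sections: proof of Theorem 1

Let $Q$ be Dynkin, $p_i=q_i=1$, $\mathbf m\in\mathbb Z_{\ge0}^{Q_0}$, and let $\mathrm{Gr}_{\dim P}(M)$ be of minimal dimension.

**Step 1: pass from the scheme to the variety.** Since $\dim\mathrm{Gr}_{\dim P}(M')=\dim Z(M')$ for every $M'$, part 1 gives $\dim\mathrm{Gr}_{\dim P}(M)=D$. By part 3, $Z(M)$ is reduced, so $Z(M)=\mathrm{Gr}_{\dim P}(M)$ as schemes. Part 2 now says that $H^{>0}(\mathrm{Gr}_{\dim P}(M),\mathcal O(\mathbf m))=0$ and that
$$H^0(X,\mathcal O(\mathbf m))\to H^0(\mathrm{Gr}_{\dim P}(M),\mathcal O(\mathbf m))\quad\text{is surjective.}\tag{9}$$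

**Step 2: describe $\mathrm{Pl}_{\mathbf m}(M)$ as an image.** The polynomials of multidegree $\mathbf m$ in the $\Delta^{(i)}_J$ form $H^0(\prod_i\mathbb P(\Lambda^{a_i}M_i),\mathcal O(\mathbf m))$. Such a polynomial lies in $\mathcal I(M)$ iff its section restricts to $0$ on the reduced variety $\mathrm{Gr}_{\dim P}(M)$. So, for every $M$,
$$\mathrm{Pl}_{\mathbf m}(M)\cong\mathrm{im}\Big(H^0\big(\textstyle\prod_i\mathbb P(\Lambda^{a_i}M_i),\mathcal O(\mathbf m)\big)\to H^0(X,\mathcal O(\mathbf m))\to H^0(\mathrm{Gr}_{\dim P}(M),\mathcal O(\mathbf m))\Big).\tag{10}$$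

**Step 3: both arrows are surjective.** The first is the tensor product over $i$ of the maps $H^0(\mathbb P(\Lambda^{a_i}M_i),\mathcal O(m_i))\to H^0(\mathrm{Gr}_{a_i}(M_i),\mathcal O(m_i))$. Each is $GL(M_i)$-equivariant, and nonzero because a power of a Plücker coordinate does not vanish identically. Its target is irreducible by the Borel–Weil theorem, so it is onto. The second arrow is (9).

Hence $\dim\mathrm{Pl}_{\mathbf m}(M)=\dim H^0(\mathrm{Gr}_{\dim P}(M),\mathcal O(\mathbf m))$, and (3) is proved. $\blacksquare$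

The same argument works verbatim for arbitrary multiplicities $p,q$.

## 12. Minimal dimension read off from $\dim\mathrm{Pl}_{\mathbf m}(M)$

**Proof of Theorem 2, part 4.** **Step 1: minimal dimension gives $h$.** If the dimension is minimal, Section 11 (for arbitrary $p,q$) and the Koszul resolution (5) give, for $\mathbf m\ge0$,
$$\dim\mathrm{Pl}_{\mathbf m}(M)=h^0(Z,\mathcal O(\mathbf m))=\chi(Z,\mathcal O(\mathbf m))=h(\mathbf m).$$
In particular this value does not depend on $M$.

**Step 2: $h$ forces minimal dimension.** For any $M$, the spaces $\mathrm{Pl}_{(k,\dots,k)}(M)$ are the graded pieces of the homogeneous coordinate ring of $\mathrm{Gr}_{\dim P}(M)$ in the Segre–Plücker embedding, since forms of degree $k$ on the ambient space of the Segre embedding restrict onto the polynomials of multidegree $(k,\dots,k)$. So for $k\gg0$ their dimension is a polynomial in $k$ of degree $\dim\mathrm{Gr}_{\dim P}(M)$. Applied to some $M$ of minimal dimension, together with Step 1, this shows that $h(k,\dots,k)$ has degree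 $D$. If now $\dim\mathrm{Pl}_{\mathbf m}(M)=h(\mathbf m)$ for all $\mathbf m$, then $\dim\mathrm{Gr}_{\dim P}(M)=D$. $\square$

*Example.* For $1\to2$ and $p=q=(1,1)$, $h(1,1)=9-1=8$, while $M_\alpha=0$ has $\dim\mathrm{Pl}_{(1,1)}=9$.

## 13. Connectedness, the dualizing sheaf and the Gorenstein property

A projective variety is arithmetically Cohen–Macaulay (Gorenstein) in a given embedding if its homogeneous coordinate ring is Cohen–Macaulay (Gorenstein). *Example:* for one vertex we get $\mathbb P^1$ with coordinate ring $R=\mathbb C[x,y]$, $\omega=\mathcal O(-2)$ and canonical module $R(-2)$. This is the pattern of part 5.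

**Proof of Theorem 2, part 5.** Now $Z=\mathrm{Gr}_{\dim P}(M)$ as schemes, by part 3.

**Step 1: connectedness.** By (9) with $\mathbf m=0$, $\mathbb C=H^0(X,\mathcal O)\to H^0(Z,\mathcal O_Z)$ is onto. Since $Z\neq\emptyset$, $H^0(\mathcal O_Z)=\mathbb C$ and $Z$ is connected.

**Step 2: the dualizing sheaf.** The section of $E$ is regular, so by adjunction $\omega_Z=(\omega_X\otimes\det E)|_Z$. Here $\omega_{\mathrm{Gr}_{a_i}(\mathbb C^{d_i})}=\mathcal O_i(-d_i)$ and $\det\mathcal Hom(\mathcal S_i,\mathcal Q_j)=\mathcal O_i(b_j)\otimes\mathcal O_j(a_i)$. By (1) the exponent at $i$ is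
$$-d_i+\sum_{s(\alpha)=i}b_{t(\alpha)}+\sum_{t(\alpha)=i}a_{s(\alpha)}=-d_i+(b_i-q_i)+(a_i-p_i)=-(p_i+q_i)=-2 .$$

**Step 3: all intermediate cohomology vanishes.** Write $\mathcal O(k)=\mathcal O(k,\dots,k)$; by (2), $D=\sum_ib_i\ge1$. By part 2, $H^j(Z,\mathcal O(k))=0$ for $j>0$, $k\ge0$, and for all $j$ if $k=-1$. The scheme $Z$ is Cohen–Macaulay and equidimensional of dimension $D$. So Serre duality gives, for $k\le-2$ and $j<D$,
$$H^j(Z,\mathcal O(k))\cong H^{D-j}(Z,\mathcal O(-2-k))^*=0,$$
because $-2-k\ge0$ and $D-j>0$. Thus $H^j(Z,\mathcal O(k))=0$ for $0<j<D$ and all $k$, and $H^0(Z,\mathcal O(k))=0$ for $k<0$.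

**Step 4: the coordinate ring.** By (10), Section 11 and the surjectivity of the Segre restriction, the homogeneous coordinate ring is $R=\bigoplus_{k\ge0}H^0(Z,\mathcal O(k))=\bigoplus_{k\in\mathbb Z}H^0(Z,\mathcal O(k))$. From the exact sequence
$$0\to H^0_{\mathfrak m}(R)\to R\to\bigoplus_kH^0(Z,\mathcal O(k))\to H^1_{\mathfrak m}(R)\to0$$
we get $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$, and $H^{j+1}_{\mathfrak m}(R)=\bigoplus_kH^j(Z,\mathcal O(k))=0$ for $0<j<D$. Since $\dim R=D+1$, $R$ is Cohen–Macaulay. Its canonical module is $\bigoplus_kH^0(Z,\omega_Z(k))=\bigoplus_kH^0(Z,\mathcal O(k-2))=R(-2)$, so $R$ is Gorenstein. $\square$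

The same duality gives $H^D(Z,\mathcal O(-2,\dots,-2))\cong H^0(\mathcal O_Z)^*\ne0$. So in part 2 the range, which is $m_i\ge-1$ here, cannot be enlarged to $m_i\ge-2$ for all $i$.

## 14. A non-reduced zero scheme for the Kronecker quiver

**Proof of Theorem 2, part 6.** Let $Q$ be $1\rightrightarrows2$ with $p=q=(1,1)$. By (1), $a=(1,3)$, $b=(3,1)$, $\mathbf d=(4,4)$, and $D=3+3-2=4$. A point of $X=\mathbb P^3\times(\mathbb P^3)^*$ is a pair $(l,\ker\phi)$, and $E=\mathcal O(1,1)^2$. Take linearly independent $\xi,\eta\in(\mathbb C^4)^*$, linearly independent $v,w\in\mathbb C^4$, and $M=(f,g)$ with $f(l)=\xi(l)v$, $g(l)=\xi(l)w+\eta(l)v$. Then $Z$ is given by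
$$\xi(l)\phi(v)=0,\qquad\xi(l)\phi(w)+\eta(l)\phi(v)=0.\tag{11}$$

**Step 1: the dimension is minimal.** If $\xi(l)=0$, the second equation gives $\eta(l)\phi(v)=0$; if $\phi(v)=0$, it gives $\xi(l)\phi(w)=0$. So the components are $\{\xi(l)=\phi(v)=0\}$, $\{\xi(l)=\eta(l)=0\}$ and $\{\phi(v)=\phi(w)=0\}$, that is, $\mathbb P^2\times\mathbb P^2$, $\mathbb P^1\times\mathbb P^3$ and $\mathbb P^3\times\mathbb P^1$, all of dimension $4=D$.

**Step 2: $Z$ is not reduced.** At points of the first component with $\eta(l)\phi(w)\ne0$, the second equation gives $\phi(v)=-\xi(l)\phi(w)/\eta(l)$, which defines a smooth hypersurface on which $\xi(l)$ is part of a local coordinate system. The first equation becomes $\xi(l)^2\cdot(\text{unit})=0$. So $Z$ is non-reduced there, and the last statement of part 3 fails.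

**Step 3: part 4 fails.** The form $\xi(l)\phi(w)$ vanishes on all three components, hence on $Z_{\mathrm{red}}$. It is linearly independent of the two forms in (11), because $\xi\otimes v$, $\xi\otimes w+\eta\otimes v$, $\xi\otimes w$ are linearly independent. So $\dim\mathrm{Pl}_{(1,1)}(M)\le16-3=13$. On the other hand, the Koszul complex twisted by $\mathcal O(1,1)$ has terms $\mathcal O(-1,-1)\to\mathcal O^2\to\mathcal O(1,1)$ on $X$, so $h(1,1)=16-2+0=14$. The dimension is minimal, but $\dim\mathrm{Pl}_{(1,1)}(M)\neq h(1,1)$. $\blacksquare$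

Parts 1 and 2 of Theorem 2 still hold for this quiver. The step that breaks is the splitting in Section 10, and one can see it at the points of Step 2 above. There $N_1=l$, $N_2=\ker\phi$, $f(l)=0$, $g(l)=\eta(l)v$, and on $L=M/N$ the map induced by $f$ is $0$, while $g$ induces $x\mapsto\xi(x)\phi(w)$. So by (4), $T_NZ$ consists of the pairs $(\psi_1,\psi_2)$ with the single condition $\xi(\psi_1(l))\phi(w)=\eta(l)\psi_2(v)$, and has dimension $3+3-1=5$, one more than $D$. The vectors with $\psi_2(v)\ne0$ have image $J$ of dimension $(1,1)$, on which $f$ acts by $0$ and $g$ by an isomorphism. This $J$ is indecomposable with $\mathrm{End}(J)=\mathbb C$, but $\langle\dim J,\dim J\rangle=1+1-2=0$, so $\mathrm{Ext}^1(J,J)$ is one-dimensional and the splitting is no longer automatic.
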